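# Orbits of unbounded wandering domains for entire functions of order less than one

## 1. A map of order one: $w\mapsto w+1-e^{w}+2\pi i$

We begin with a map for which everything can be checked by hand. Put
$$Q(w)=w+1-e^{w},\qquad G(w)=Q(w)+2\pi i .$$
Since $Q(w+2\pi i)=Q(w)+2\pi i$ and $Q(0)=0$, the points $2\pi i j$ form an orbit of $G$: $G(2\pi i j)=2\pi i(j+1)$. Far to the left $e^w$ is negligible and $Q$ is almost the translation $w\mapsto w+1$. So points far to the left of $2\pi i j$ drift to the right toward this orbit, and the set of points that follow it should be unbounded. We make this precise, first recalling the words.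

Let $f$ be a transcendental entire function and $f^n$ its $n$-th iterate.

**Definitions.** The Fatou set $F(f)$ is the set of $z\in\mathbb C$ at which $\{f^n\}_{n\in\mathbb N}$ is equicontinuous with respect to the spherical metric. Put $J(f)=\mathbb C\setminus F(f)$. The components of $F(f)$ are the Fatou components. For a Fatou component $U$ let $U_n$ be the Fatou component containing $f^n(U)$; the sequence $(U_n)_{n\ge0}$ is the orbit of $U$. The component $U$ is a wandering domain if $U_n=U_m$ implies $n=m$. An orbit of unbounded wandering domains is the orbit of a wandering domain for which every $U_n$, $n\ge0$, is unbounded. The order of $f$ is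
$$\rho(f)=\limsup_{r\to\infty}\frac{\log\log M_f(r)}{\log r},\qquad M_f(r)=\max_{|z|=r}|f(z)|.$$

For example, $M_{\exp}(r)=e^r$, so $\exp$ has order $1$; for $\cos\sqrt z$ the maximum on $|z|=r$ is $\cosh\sqrt r$, taken at $z=-r$, so the order is $\frac12$. For $G$ we have $e^r-r-8\le M_G(r)\le e^r+r+8$, so $G$ has order $1$.

We use these standard facts. The set $J(f)$ is nonempty and $f(F(f))\subset F(f)$. By Montel's theorem, a family of holomorphic functions on a domain that all omit the same two finite values is normal, hence equicontinuous in the spherical metric. We also use a theorem of Baker (*The domains of normality of an entire function*, Ann. Acad. Sci. Fenn. Ser. A I Math. 1 (1975), 277–283): every unbounded Fatou component of a transcendental entire function is simply connected.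

A simply connected domain $V\ne\mathbb C$ carries the hyperbolic metric of curvature $-1$. If $g\colon\mathbb D\to V$ is a Riemann map with $g(0)=w$, its density at $w$ is $2/|g'(0)|$ (for $V=\mathbb D$ the density at $w$ is $2/(1-|w|^2)$). We write $d_V$ for the distance. By Schwarz–Pick, holomorphic maps $V\to V'$ do not increase hyperbolic distances. The following comparison is used three times in these notes.

**Lemma 1.** Let $f$ be transcendental entire, let $U$ be a Fatou component with all $U_n$, $n\ge0$, unbounded, and let $\xi\in J(f)$. Then for $x,y\in U$ and $n\ge0$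
$$|f^n(x)-\xi|\le e^{2d_U(x,y)}\,|f^n(y)-\xi|.\tag{1}$$

**Proof.** By Baker's theorem each $V=U_n$ is simply connected, and $V\neq\mathbb C$ because $\xi\notin V$. Let $w\in V$ and let $g\colon\mathbb D\to V$ be a Riemann map with $g(0)=w$. Koebe's $\frac14$-theorem gives $\operatorname{dist}(w,\partial V)\ge\frac14|g'(0)|$, so the density at $w$ is
$$\frac2{|g'(0)|}\ge\frac1{2\operatorname{dist}(w,\partial V)}\ge\frac1{2|w-\xi|};$$
the last step holds because the segment from $w$ to $\xi$ meets $\partial V$. Integrate along a curve in $V$ from $x'$ to $y'$. Since $|dw|/|w-\xi|\ge|d\log|w-\xi||$, we get $d_V(x',y')\ge\frac12\bigl|\log\frac{|x'-\xi|}{|y'-\xi|}\bigr|$. Put $x'=f^n(x)$, $y'=f^n(y)$ and use $d_{U_n}(f^n(x),f^n(y))\le d_U(x,y)$. $\square$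

**Proposition 2.** The map $G$ has an orbit of unbounded wandering domains.

**Proof.** **Step 1: invariant half-strips.** This step produces unbounded pieces of the Fatou set. Let $H=\{x+iy:\ x<\log2,\ |y|<\frac\pi3\}$. We claim $Q(H)\subset H$. Write $Q(x+iy)=x'+iy'$, so $x'=x+1-e^x\cos y$ and $y'=y-e^x\sin y$. As $\cos y>\frac12$, we have $x'<u(x):=x+1-\frac12e^x$. The function $u$ is increasing for $x<\log2$ and $u(\log2)=\log2$, so $x'<\log2$. If $0\le y<\frac\pi3$, then $0\le e^x\sin y\le2y$, so $-y\le y'\le y$; the case $y<0$ is symmetric. Hence $|y'|\le|y|$, which proves the claim.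

Put $H_j=2\pi i j+H$. Then $G(H_j)\subset H_{j+1}$ by periodicity. All iterates on $H_j$ have values with real part below $\log 2$, so they omit $1$ and $2$, and $H_j\subset F(G)$ by Montel. Let $U_j$ be the Fatou component containing $H_j$. It is unbounded, and $G(U_j)\subset U_{j+1}$ because $G(U_j)$ is a connected subset of $F(G)$ that meets $H_{j+1}$.

**Step 2: the $U_j$ are distinct.** Suppose $U_j=U_m$ with $j<m$. A path in $U_j$ from $2\pi i j$ to $2\pi i m$ crosses the line $\operatorname{Im}w=(2j+1)\pi$ at some point $w^*=x_0+(2j+1)\pi i$. On such a line $e^w=-e^x$, so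
$$G\bigl(x+(2k+1)\pi i\bigr)=(x+1+e^x)+(2k+3)\pi i .$$
Hence $\operatorname{Re}G^n(w^*)=x_n$ with $x_{n+1}=x_n+1+e^{x_n}$. So $x_n\ge x_0+n$, and then $x_{n+1}-x_n\ge e^{x_0+n}$, and $x_n/n\to\infty$. But $G^n(2\pi i j)=2\pi i(j+n)$, and (1) with $x=w^*$, $y=2\pi i j$ bounds $|G^n(w^*)|$ by a constant times $j+n+1$. This is a contradiction. $\square$

The map $w\mapsto-\overline w$ conjugates $G$ to $z\mapsto z-1+e^{-z}+2\pi i$. Indeed, with $f(z)=z-1+e^{-z}+2\pi i$ we have $f(-\overline w)=-\overline w-1+e^{\overline w}+2\pi i$, and $-\overline{f(-\overline w)}=w+1-e^w+2\pi i$. So Proposition 2 concerns Herman's example, quoted in (iii) below.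

## 2. Orders below one: known results, statements, and what changes

The question comes from V. Evdoridou, A. Glücksam and L. Pardo-Simón, *Unbounded fast escaping wandering domains*, arXiv:2210.13350 (2022): is there an entire function of order less than $1$ with an orbit of unbounded wandering domains? The background is as follows.

* (i) (Zheng) Transcendental entire functions of order less than $\frac12$ have no unbounded periodic or preperiodic Fatou components.
* (ii) (Nicks, Rippon, Stallard) Real entire functions with only real zeros and of order less than one have no orbits of unbounded wandering domains.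
* (iii) (Herman) The function $z\mapsto z-1+e^{-z}+2\pi i$, of order one, has an orbit of unbounded wandering domains.
* (iv) For every $\varepsilon\in(0,\frac12]$ there is an entire function of order $\frac12+\varepsilon$ with an unbounded (fast escaping) wandering domain $U_0$; for these examples it is not known whether any $U_n$ with $n\ge1$ is bounded or unbounded.

The answer is yes, for every order in $(\frac12,1)$.

**Theorem A.** Let $\frac12<\rho<1$ and $\sigma>0$. There is an entire function $f$ with $\log M_f(r)\sim\sigma r^\rho$ (so of order $\rho<1$) having an orbit $(U_n)_{n\ge0}$ of unbounded wandering domains. Moreover $|f^n(z)|\sim(2\pi n/\sigma)^{1/\rho}$ locally uniformly on $U_0$.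

**Theorem B.** Let $f$ be transcendental entire of order $<\frac12$, and let $U$ be a Fatou component such that all $U_n$, $n\ge0$, are unbounded. Then $\limsup_{n\to\infty}\frac1n\log^+\log^+|f^n(z)|=\infty$ for every $z\in U$.

Theorem A answers the question; Theorem B is a supplement. Together they say that orbits of unbounded wandering domains with $\log^+\log^+|f^n(z)|=O(n)$ exist for every order in $(\frac12,1)$ and for no order below $\frac12$. Order exactly $\frac12$, and faster escaping orbits for order $<\frac12$, are not decided here.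

It is enough to prove Theorem A for $\sigma=1$. If $f$ is as claimed for $\sigma=1$ and $c=\sigma^{1/\rho}$, then $f_\sigma(z)=f(cz)/c$ is conjugate to $f$ by a scaling, $\log M_{f_\sigma}(r)=\log M_f(cr)-\log c\sim c^\rho r^\rho=\sigma r^\rho$, and $|f_\sigma^n(z)|=|f^n(cz)|/c\sim(2\pi n)^{1/\rho}/\sigma^{1/\rho}$.

**Notation.** From now on until Section 8, $\frac12<\rho<1$ and
$$s=\frac1\rho\in(1,2),\qquad\kappa=\frac\pi{2\rho}\in\Bigl(\frac\pi2,\pi\Bigr).$$
$\mathrm{Log}$ is the principal logarithm. $\phi(z)=z^\rho$ is the branch on $0<\arg z<2\pi$; since $2\pi\rho<2\pi$, it maps $\mathbb C\setminus[0,\infty)$ biholomorphically onto $\{0<\arg\tau<2\pi\rho\}$. The letter $C$ denotes positive constants that may change from line to line.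

To lower the order from $1$ to $\rho$, we want $f$ to look like Herman's map in the coordinate $\tau=z^\rho$. With a complex parameter $a$ in front of the nonlinear term, the target is
$$\tau\longmapsto\tau+2\pi i+a(1-e^\tau)=\tau+v-ae^\tau,\qquad v=2\pi i+a .$$
Writing this back in $z$ for $\tau$ large and $e^\tau$ bounded, and expanding to first order, we get
$$f(z)\approx(\tau+v-ae^\tau)^{1/\rho}\approx(\tau+v)^{1/\rho}-\frac a\rho\,\tau^{1/\rho-1}e^\tau=z\Bigl(1+\frac v{z^\rho}\Bigr)^{1/\rho}-\frac a\rho\,z^{1-\rho}e^{z^\rho}.\tag{2}$$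

What changes when the exact formula for $G$ is replaced by this?

First, neither term in (2) is entire. We need an entire $M$ that behaves like $z^{1-\rho}e^{z^\rho}$ (Section 3) and an entire $N$ that behaves like the first term (Section 4).

Second, (2) can only hold in part of the plane, and the half-strips must stay in that part. We shall see that the real parameter of Section 1 puts them in the wrong place when $\rho<\frac34$ (Section 5).

Third, the invariance in Step 1 of Proposition 2 rested on $|y'|\le|y|$. Far to the left the gain $e^x\sin y$ there is exponentially small, so there is no reserve against an additive error of size $|\tau|^{-s}$. Rebuilding the strips takes Sections 6 and 7.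

Fourth, Step 2 used the lines $\operatorname{Im}w=(2k+1)\pi$ and followed their orbits to $\operatorname{Re}w=+\infty$, where we shall have no approximation of $f$ by the model. The distinctness of the components needs another proof (Section 8).

## 3. An entire function with $M(z)\approx z^{1-\rho}e^{z^\rho}$ around the positive axis

In this section $z^\rho$ and $z^{1-\rho}$ are principal on $|\arg z|<\pi$. Note that $\operatorname{Re}z^\rho>0$ for $|\arg z|<\kappa$ and $\operatorname{Re}z^\rho<0$ for $\kappa<|\arg z|<\pi$; the second sector exists because $\rho>\frac12$.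

For $\kappa'\in(\kappa,\pi)$ and $R'>0$ let $\gamma(R',\kappa')$ come in along $\arg t=-\kappa'$ from $\infty$ to $|t|=R'$, follow the arc $|t|=R'$, $|\arg t|\le\kappa'$ counterclockwise, and go out along $\arg t=\kappa'$. Put
$$m(z;R',\kappa')=\frac1{2\pi i}\int_{\gamma(R',\kappa')}\frac{t^{1-\rho}e^{t^\rho}}{t-z}\,dt .$$

**Lemma 3.** The function $M(z):=m(z;R',\kappa')$, with any $R'>|z|$ and any $\kappa'\in(\kappa,\pi)$, is well defined and entire. For every $\kappa_1\in(\kappa,\pi)$ and $|z|\ge2$, with constants depending on $\kappa_1$,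
$$M(z)=z^{1-\rho}e^{z^\rho}+O(1/|z|)\quad\text{for }|\arg z|\le\kappa_1,\tag{3}$$
$$M(z)=O(1/|z|)\quad\text{for }\kappa_1\le|\arg z|\le\pi.\tag{4}$$
There is $R_*\ge2$ such that
$$|M(z)|\ge\tfrac12|z|^{1-\rho}e^{\operatorname{Re}z^\rho}>0,\quad\operatorname{Re}z^\rho\ge\tfrac12|z|^\rho,\quad\text{for }|z|\ge R_*,\ |\arg z|\le\tfrac\pi4.\tag{5}$$

**Proof.** **Step 1: $M$ is well defined.** If $\kappa<\kappa'\le|\arg t|\le\kappa''<\pi$, then $\rho|\arg t|\in[\rho\kappa',\rho\kappa'']\subset(\frac\pi2,\pi)$, so $\operatorname{Re}t^\rho\le-c|t|^\rho$ with $c>0$. Hence the integral converges, and $m(\cdot\,;R',\kappa')$ is holomorphic off the contour. Let $|z|<R'$. Moving $\kappa'$ to $\kappa''$ sweeps two sectors in $|t|\ge R'$ in which the integrand is holomorphic; the closing arcs $|t|=T$ contribute at most $C\,T\cdot T^{1-\rho}e^{-cT^\rho}/(T-|z|)\to0$. So by Cauchy's theorem the value does not change. Raising $R'$ to $R''$ sweeps $\{R'<|t|<R'',|\arg t|<\kappa'\}$, which does not contain $z$, so again nothing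 changes. Thus $M$ is well defined, and it is holomorphic on every disc $|z|<R'$.

**Step 2: $M$ on the two sides of the contour $\gamma(1,\kappa')$.** Let $S=\{|t|>1,|\arg t|<\kappa'\}$. The set $\mathbb C\setminus\overline S$ is connected, contains the unit disc, and does not meet $\gamma(1,\kappa')$. Since $M=m(\cdot\,;1,\kappa')$ on the unit disc, the same holds on $\mathbb C\setminus\overline S$. For $z\in S$ and $R'>|z|$, the chain $\gamma(R',\kappa')-\gamma(1,\kappa')$ is the positively oriented boundary of $\{1<|t|<R',|\arg t|<\kappa'\}$, which contains $z$. The residue theorem gives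
$$M(z)=z^{1-\rho}e^{z^\rho}+m(z;1,\kappa')\qquad(z\in S).$$

**Step 3: estimates.** Suppose $|z|\ge2$ and $\arg z$ has angular distance at least $\delta\in(0,\frac\pi2]$ from $\pm\kappa'$. On the rays of $\gamma(1,\kappa')$ we have $|t-z|\ge|z|\sin\delta$, and on its arc $|t-z|\ge\frac12|z|$. Since $\int_{\gamma(1,\kappa')}|t^{1-\rho}e^{t^\rho}||dt|<\infty$, we get $m(z;1,\kappa')=O(1/|z|)$. With $\kappa'=\frac12(\kappa_1+\pi)$, points with $|z|\ge2$, $|\arg z|\le\kappa_1$ lie in $S$ at angular distance at least $\frac12(\pi-\kappa_1)$ from the rays; this gives (3). With $\kappa'=\frac12(\kappa+\kappa_1)$, points with $\kappa_1\le|\arg z|\le\pi$ lie off $\overline S$ at angular distance at least $\frac12(\kappa_1-\kappa)$; this gives (4). If $|\arg z|\le\frac\pi4$, then $\operatorname{Re}z^\rho\ge|z|^\rho\cos\frac\pi4\ge\frac12|z|^\rho$, so in (3) the error is at most half the main term once $|z|$ is large; this gives (5). $\square$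

## 4. Gluing $z(1+v/z^\rho)^{1/\rho}$ across the positive axis

Let $a\in\mathbb C$ with $0<|a|\le\frac12$ and $v=2\pi i+a$. Its argument and size are chosen later. Put
$$b(z)=z\Bigl(1+\frac v{\phi(z)}\Bigr)^{1/\rho}\qquad(0<\arg z<2\pi,\ |v||z|^{-\rho}<\tfrac12),$$
with the principal power. Then $b$ is holomorphic and $|b(z)|\le(\frac32)^s|z|$. It has a cut along $[0,\infty)$, where we want a function without one. But near this axis $M$ is huge, so $b/M$ is tiny there. We solve the jump problem for $b/M$ with a Cauchy integral and multiply by $M$. The price is an error $M\cdot O(1/|z|)$, harmless beside the term $-\frac a\rho M$ that we want anyway.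

Fix $R>R_*$ with $|v|R^{-\rho}\le\frac14$ and $M\ne0$ on $|t|=R$. For $\varepsilon\in\{\frac\pi{12},\frac\pi4\}$ let
$$\Omega^\varepsilon=\{|z|>R,\ \varepsilon<\arg z<2\pi-\varepsilon\},\qquad\Gamma^\varepsilon=\partial\Omega^\varepsilon\ \text{with }\Omega^\varepsilon\text{ on its right},$$
$$q^\varepsilon(z)=\frac1{2\pi i}\int_{\Gamma^\varepsilon}\frac{b(t)}{M(t)(t-z)}\,dt\qquad(z\notin\Gamma^\varepsilon).$$
On the rays of $\Gamma^\varepsilon$, (5) gives $|b/M|\le C|t|^\rho e^{-|t|^\rho/2}$, so $\int_{\Gamma^\varepsilon}|b/M||dt|<\infty$. Define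
$$N=Mq^\varepsilon\ \text{ on }\mathbb C\setminus\overline{\Omega^\varepsilon},\qquad N=Mq^\varepsilon+b\ \text{ on }\Omega^\varepsilon.$$

**Lemma 4.** $N$ extends to an entire function that does not depend on $\varepsilon$. The entire function $f:=N-\frac a\rho M$ satisfies, for $|z|\ge2R$,
$$f=b+M\Bigl(q^{\pi/12}-\frac a\rho\Bigr),\quad q^{\pi/12}=O(1/|z|)\qquad\text{if }\tfrac\pi6\le\arg z\le2\pi-\tfrac\pi6,\tag{6}$$
$$f=M\Bigl(q^{\pi/4}-\frac a\rho\Bigr),\quad q^{\pi/4}=O(1/|z|)\qquad\text{if }|\arg z|\le\tfrac\pi6,\tag{7}$$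
and $\log M_f(r)=r^\rho+O(\log r)$. In particular $f$ is transcendental of order $\rho$.

**Proof.** **Step 1: no singularity on $\Gamma^\varepsilon$.** Let $z_0\in\Gamma^\varepsilon$. By the choice of $R$ and (5), $M\neq0$ near $z_0$, and $b$ is holomorphic near $z_0$. So $b/M$ is holomorphic on a neighborhood of the closure of a small disc $B_0$ about $z_0$. Replace $\Gamma^\varepsilon\cap B_0$ by the arc $\partial B_0\cap\Omega^\varepsilon$ and call the resulting Cauchy integral $\tilde q$; it is holomorphic in $B_0$. The new contour minus the old one bounds $B_0\cap\Omega^\varepsilon$. Since the old contour has $\Omega^\varepsilon$ on its right, its reversal has $\Omega^\varepsilon$ on its left, so this boundary is positively oriented. Hence $\tilde q=q^\varepsilon$ on $B_0\setminus\overline{\Omega^\varepsilon}$ by Cauchy's theorem, and $\tilde q=q^\varepsilon+b/M$ on $B_0\cap\Omega^\varepsilon$ by the residue theorem. In both parts $N=M\tilde q$, which is holomorphic in $B_0$. Off $\Gamma^\varepsilon$ the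 function $N$ is holomorphic by definition (zeros of $M$ in $\Omega^\varepsilon$ do no harm, because $N$ is not divided by $M$ there). So $N$ is entire.

**Step 2: independence of $\varepsilon$.** Let $|z|<R$. The contours $\Gamma^{\pi/12}$ and $\Gamma^{\pi/4}$ differ by the boundaries of the two sectors $|t|\ge R$, $\frac\pi{12}\le|\arg t|\le\frac\pi4$, in which $b/M$ is holomorphic and $O(|t|^\rho e^{-|t|^\rho/2})$ by (5). Closing with arcs $|t|=T\to\infty$, Cauchy's theorem gives $q^{\pi/12}(z)=q^{\pi/4}(z)$. So the two versions of $N$ agree on $|z|<R$, and everywhere by the identity theorem.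

**Step 3: formulas (6) and (7).** If $|z|\ge2R$ and $z$ has angular distance at least $\frac\pi{12}$ from the rays of $\Gamma^\varepsilon$, then $|t-z|\ge c|z|$ on $\Gamma^\varepsilon$, so $|q^\varepsilon(z)|\le C/|z|$. In (6), $z\in\Omega^{\pi/12}$ has angular distance at least $\frac\pi{12}$ from the rays $\arg t=\pm\frac\pi{12}$. In (7), $z\notin\overline{\Omega^{\pi/4}}$ has angular distance at least $\frac\pi{12}$ from the rays $\arg t=\pm\frac\pi4$.

**Step 4: growth.** By (3), (4), (6), (7), $|f(z)|\le C|z|+C(|z|^{1-\rho}e^{|z|^\rho}+1)$ for $|z|\ge2R$. By (7) and (5), $|f(r)|\ge\frac{|a|}{2\rho}|M(r)|\ge\frac{|a|}{4\rho}r^{1-\rho}e^{r^\rho}$ for large $r>0$. Hence $\log M_f(r)=r^\rho+O(\log r)$. $\square$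

## 5. The direction of the half-strips, and $f$ in the coordinate $\tau=z^\rho$

Attached to the model $\tau\mapsto\tau+2\pi i+a(1-e^\tau)$ are half-strips that start near $2\pi i j$ and run to infinity in direction $-a$: there $e^\tau$ should be negligible, and adding $a$ leads back toward $2\pi i j$. Where may they lie? We need $M$ not to be large, that is, $\arg z$ between about $\kappa$ and $2\pi-\kappa$. In terms of $\tau$ this is
$$\frac\pi2\le\arg\tau\le2\pi\rho-\frac\pi2 ,$$
a sector of opening $2\pi\rho-\pi>0$.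

The first choice that suggests itself is the one from Section 1, $a>0$. The half-strip then runs in direction $\arg\tau=\pi$, which lies inside this sector only if $\pi<2\pi\rho-\frac\pi2$, that is, $\rho>\frac34$. Suppose $\rho<\frac34$. Points $\tau=2\pi i j-at$ with $t\to+\infty$ correspond to $z$ with $\arg z\to\pi/\rho$, so the principal argument of $z$ tends to $\theta=\pi/\rho-2\pi$. Here $|\theta|=2\pi-\pi/\rho<\frac\pi{2\rho}=\kappa$, precisely because $\rho<\frac34$. So (3) gives $|M(z)|\ge\frac12|z|^{1-\rho}e^{c|z|^\rho}$ with some $c>0$ for large $t$, and (6), (7) give $|f(z)|\ge\frac{|a|}{2\rho}|M(z)|-C|z|$. At these points $f$ is exponentially large and nowhere near the model. At $\rho=\frac34$ the direction $\arg\tau=\pi$ is the edge of the sector, with no room left.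

What helps is to tilt $a$. The fixed point $0$ of $\omega\mapsto\omega+a(1-e^\omega)$ has multiplier $1-a$, and it is attracting for small $a$ as soon as $\operatorname{Re}a>0$. So we may take $a=|a|e^{-i\psi}$ with any $\psi\in(0,\frac\pi2)$. The half-strips then have direction $\pi-\psi$, and $\pi-\psi$ can be brought as close to $\frac\pi2$ as we like.

**Choice of angles.** Since $\rho>\frac12$, we have $\frac{3\pi}2-2\pi\rho<\frac\pi2$. Fix $\psi\in(0,\frac\pi2)$ with $\pi-\psi<2\pi\rho-\frac\pi2$. Fix $\eta\in(0,\min(\psi,\frac\pi8))$ with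
$$\sigma_1:=\pi-\psi+\eta<2\pi\rho-\frac\pi2 .$$
Then $\sigma_1<\pi$ and $\sigma_1/\rho<2\pi-\kappa$. Fix $\kappa_1\in(\kappa,\pi)$ with $\sigma_1/\rho\le2\pi-\kappa_1$. Note that $\rho\kappa_1\in(\frac\pi2,\pi)$. From now on $a=|a|e^{-i\psi}$.

Fix a number $L\ge1$; its value, depending only on $\psi$, is given in Section 6. For $T>0$ put
$$X(T)=\{\tau:\ |\tau|>T,\ \tfrac\pi2-\eta<\arg\tau<\sigma_1,\ \operatorname{Re}\tau<L\}.$$

**Lemma 5.** There are $T_0\ge1$ and $K>0$ such that $F=\phi\circ f\circ\phi^{-1}$ is well defined and holomorphic on $X(T_0)$ and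
$$F(\tau)=\tau+2\pi i+a(1-e^\tau)+E(\tau),\qquad|E(\tau)|\le K\bigl(|\tau|^{-1}e^{\operatorname{Re}\tau}+|\tau|^{-s}\bigr).\tag{8}$$

**Proof.** All $O$-terms are for $\tau\in X(T_0)$ with $T_0$ large; in particular $T_0\ge(2R)^\rho$. Let $z=\phi^{-1}(\tau)$, so $|z|=|\tau|^s\ge2R$.

**Step 1: $M$ in terms of $\tau$.** We have $\arg z\in[(\frac\pi2-\eta)/\rho,\sigma_1/\rho]\subset[\frac\pi6,2\pi-\frac\pi6]$, because $(\frac\pi2-\eta)/\rho>\frac{3\pi}8$ and $\sigma_1/\rho<2\pi-\kappa<\frac{3\pi}2$. So (6) applies. We claim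
$$M(z)=\frac z\tau e^\tau+O(1/|z|).\tag{9}$$
If $\arg z\le\kappa_1<\pi$, the principal powers agree with $\phi$, $z^{1-\rho}=z/\tau$, and (9) is (3). If $\kappa_1\le\arg z\le\sigma_1/\rho\le2\pi-\kappa_1$, then the principal argument has modulus at least $\kappa_1$, and (4) gives $M(z)=O(1/|z|)$. There $\arg\tau\in[\rho\kappa_1,\sigma_1]\subset(\frac\pi2,\pi)$, so $\operatorname{Re}\tau\le-c|\tau|$ and $\frac z\tau e^\tau=O(1/|z|)$ as well.

**Step 2: $f/b$.** By (6) and (9), since $|z/\tau|\cdot\frac1{|z|}=|\tau|^{-1}=|z|^{-\rho}$,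
$$f=b-\frac a\rho\,\frac z\tau e^\tau+O\bigl(|z|^{-1}+|z|^{-\rho}e^{\operatorname{Re}\tau}\bigr).$$
Write $f=b(1+\xi)$. Since $b=z(1+v/\tau)^s$, we have $z/b=1+O(1/|\tau|)$. Dividing by $b=z\cdot(b/z)$,
$$\xi=-\frac a{\rho\tau}e^\tau+O\bigl(|\tau|^{-2}e^{\operatorname{Re}\tau}+|\tau|^{-s-1}\bigr),\qquad\xi=O(1/|\tau|).$$
Here we used $|z|^{-1-\rho}=|\tau|^{-s-1}\le|\tau|^{-2}$, $|z|^{-2}=|\tau|^{-2s}\le|\tau|^{-s-1}$ and $e^{\operatorname{Re}\tau}\le e^L$.

**Step 3: back to $\tau$.** We have $f(z)=z\vartheta$ with $\vartheta=(1+v/\tau)^{1/\rho}(1+\xi)\to1$ as $|\tau|\to\infty$. As $\arg z$ stays in a compact subset of $(0,2\pi)$, for $T_0$ large $f(z)\notin[0,\infty)$ and $\phi(f(z))=\tau\vartheta^\rho$ with the principal power. All arguments involved are small, so $\vartheta^\rho=(1+v/\tau)(1+\xi)^\rho$. Therefore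
$$F(\tau)=(\tau+v)(1+\xi)^\rho=\tau+v+\rho\xi\tau+O(|\xi|+|\tau||\xi|^2).$$
Since $\xi=O(1/|\tau|)$, we have $|\tau||\xi|^2\le C|\xi|$, and $|\xi|\le C(|\tau|^{-1}e^{\operatorname{Re}\tau}+|\tau|^{-s-1})$ by Step 2. Also by Step 2, $\rho\xi\tau=-ae^\tau+O(|\tau|^{-1}e^{\operatorname{Re}\tau}+|\tau|^{-s})$. Since $v-ae^\tau=2\pi i+a(1-e^\tau)$, (8) follows. $\square$

## 6. The model as an Euler step of a linear flow

Near $2\pi i j$ write $\tau=2\pi i j+\omega$. Without $E$, the map sends $\omega$ to $\omega+a(1-e^\omega)$ and raises $j$ by one. This is one Euler step of length $1$ for the flow $\dot\omega=a(1-e^\omega)$. Put $p=e^{-\omega}-1$. Then $\dot p=-e^{-\omega}\dot\omega=-a(e^{-\omega}-1)=-ap$, so $P=\log p$ satisfies $\dot P=-a$. In the coordinate $P$, where $\omega=-\log(1+e^P)$, the flow is translation by $-a$, and every strip parallel to $a$ is invariant. For small $|a|$ the Euler step is close to the flow. That is the model we perturb.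

Let $h_1=\frac\pi2\cos\psi$, write $e^{i\psi}P=X+iY$, and put $\Pi=\{P:|Y|<h_1\}$. Then
$$\operatorname{Re}P=X\cos\psi+Y\sin\psi,\qquad P\mapsto P-a\ \text{ is }\ (X,Y)\mapsto(X-|a|,Y).$$

**Lemma 6.** There is $c_0=c_0(\psi)\in(0,1]$ with
$$|1+e^P|\ge c_0\max(1,e^{\operatorname{Re}P})\qquad(P\in\overline\Pi).\tag{10}$$
There is a branch $\lambda$ of $\log(1+e^P)$ on $\Pi$ with $\lambda(P)=\mathrm{Log}(1+e^P)$ for $\operatorname{Re}P<0$ and $\lambda(P)=P+\mathrm{Log}(1+e^{-P})$ for $\operatorname{Re}P>0$. It satisfies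
$$\lambda'(P)=\frac{e^P}{1+e^P}=1-e^{-\lambda(P)},\qquad|\lambda''(P)|=\frac{|e^P|}{|1+e^P|^2}\le c_0^{-2}e^{-|\operatorname{Re}P|}.\tag{11}$$
For every $X_0>0$ there is a bound, depending only on $\psi$ and $X_0$, for the $O(1)$ in
$$\lambda(P)=e^{-i\psi}X^++O(1)\qquad(P\in\Pi,\ X\ge-X_0),\qquad X^+=\max(X,0).\tag{12}$$

**Proof.** The zeros of $1+e^P$ are $ik\pi$, $k$ odd, and $|\operatorname{Im}(e^{i\psi}ik\pi)|=|k|\pi\cos\psi>h_1$, so none lies in $\overline\Pi$. If $\operatorname{Re}P\le-1$, then $|1+e^P|\ge1-e^{-1}$. If $\operatorname{Re}P\ge1$, then $|1+e^P|\ge(1-e^{-1})e^{\operatorname{Re}P}$. The rest of $\overline\Pi$, where $|\operatorname{Re}P|\le1$, is compact because $X\cos\psi=\operatorname{Re}P-Y\sin\psi$ is bounded there. This gives (10).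

The set $\Pi$ is convex and $1+e^P\ne0$ on it, so a branch $\lambda$ exists; normalize it by $\lambda=\mathrm{Log}(1+e^P)$ on the convex set $\Pi\cap\{\operatorname{Re}P<0\}$. On the convex set $\Pi\cap\{\operatorname{Re}P>0\}$ the function $P+\mathrm{Log}(1+e^{-P})$ is also a branch of $\log(1+e^P)$, so it differs from $\lambda$ by a constant. Both tend to $\log2$ as $P\to0$, so the constant is $0$. The identities in (11) are immediate, and the bound follows from (10), since $e^{\operatorname{Re}P}/\max(1,e^{\operatorname{Re}P})^2=e^{-|\operatorname{Re}P|}$.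

For (12), let $P\in\Pi$, $X\ge-X_0$. If $\operatorname{Re}P\le0$, then $X\cos\psi\le-Y\sin\psi$, so $X\le h_1\tan\psi$. Thus $P$ lies in a compact subset of $\overline\Pi$, on which $\lambda$ (continuously extended) is bounded, and $X^+$ is bounded too. If $\operatorname{Re}P>0$, then $X>-h_1\tan\psi$, and $c_0\le|1+e^{-P}|\le2$ by (10) applied to $-P\in\Pi$. So $\lambda(P)=P+O(1)=e^{-i\psi}(X+iY)+O(1)=e^{-i\psi}X^++O(1)$. $\square$

So $-\lambda(\Pi)$ is a curved half-strip in the $\omega$-plane. As $X\to+\infty$ it runs off in direction $-e^{-i\psi}$; as $X\to-\infty$, $\lambda(P)\approx e^P\to0$ and it closes up at the fixed point $\omega=0$. For instance, $P=0$ gives $\omega=-\log2$. We cut the strip at $X=-X_0$ and cover its end by a small neighborhood of $0$.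

**Constants depending only on $\psi$.** Let $c_0$ be as in (10) and
$$L=1+\log(1/c_0).$$
Fix $X_0>0$ so large that $r_0:=2e^{-X_0\cos\psi+h_1}\le\frac18\cos\psi$, and let
$$\mathcal D=\{-\mathrm{Log}(1+p):\ |p|<r_0\}.$$
Since $|p|<\frac18$, we have $|\omega|\le2|p|\le\frac14$ for $\omega=-\mathrm{Log}(1+p)\in\mathcal D$. On $\Pi\cap\{X\ge-X_0-2\}$ we have $|\lambda'|\ge m_0$ for some $m_0=m_0(\psi)>0$: indeed $|1+e^P|\le2\max(1,e^{\operatorname{Re}P})$, so $|\lambda'|\ge\frac12$ if $\operatorname{Re}P\ge0$, while otherwise $|\lambda'|\ge\frac12e^{\operatorname{Re}P}$, and $\operatorname{Re}P$ is bounded below there. Put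
$$m_1=c_0^{-2},\quad\delta_0=\min\Bigl(\frac{h_1}4,\frac12,\frac{m_0}{m_1}\Bigr),\quad C_1=c_0^{-2},\quad C_2=C_1e^{h_1},\quad C_3=\frac4{m_0},\quad A=\frac{4C_2C_3}{\cos\psi}.$$
By (11), $|\lambda''|\le m_1$ on $\Pi$.

**Choice of $|a|$.** Fix $|a|>0$, depending only on $\psi$, with
$$|a|\le\tfrac16\cos\psi,\qquad A|a|e^{X_0\cos\psi}\le\tfrac{h_1}8,\qquad2C_2C_3|a|^2e^{X_0\cos\psi}\le\tfrac12\min\bigl(\delta_0,\tfrac12|a|\bigr).$$
In particular $|a|\le\frac12$. Now $a=|a|e^{-i\psi}$ is fixed, hence $R$ and $f$ (Section 4), and then $T_0,K$ (Lemma 5, with the above $L$). Finally let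
$$B=\frac{2^sC_3K}{s-1},$$
and let $j_0\ge2$ be a large integer; the conditions on $j_0$ appear as we go, each being satisfied for all large $j_0$. Nothing chosen earlier depends on something chosen later.

## 7. Half-strips with slowly varying width

A strip of constant width does not survive two errors. The Euler step differs from the flow by $O(|a|^2e^{-X\cos\psi})$, largest near the head, and $E$ contributes $O(j^{-s})$ at step $j$ even far out. Both are summable along an orbit: $X$ decreases by about $|a|$ per step, so the errors $e^{-X\cos\psi}$ form essentially a geometric series, and $\sum_jj^{-s}<\infty$ because $s>1$, that is, $\rho<1$. So let the strip widen as $X$ decreases and as $j$ increases, at just these rates. For $j\ge j_0$ let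
$$h_j(X)=\tfrac12h_1+A|a|e^{-X\cos\psi}-Bj^{1-s},\qquad\Pi_j=\{P:\ X>-X_0,\ |Y|<h_j(X)\},$$
$$\hat D_j=2\pi i j+\mathcal D,\quad\hat W_j=2\pi i j+\bigl(\mathcal D\cup(-\lambda(\Pi_j))\bigr),\quad D_j=\phi^{-1}(\hat D_j),\quad W_j=\phi^{-1}(\hat W_j).$$
Require $Bj_0^{1-s}\le\frac{h_1}8$. With the choice of $|a|$, $\frac38h_1\le h_j(X)\le\frac58h_1$ for $X\ge-X_0$, $j\ge j_0$. So $\Pi_j\subset\Pi$; it is open, and connected because for each $X>-X_0$ it contains an interval of $Y$ about $0$.

**Lemma 7.** If $j_0$ is large enough, then for all $j\ge j_0$: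

1. $\hat W_j\subset X(T_0)$, $|\tau|\ge j$ on $\hat W_j$, and the $\frac12$-neighborhood of $\hat D_j$ lies in $X(T_0)\cap\{|\tau|\ge j\}$;
2. $\hat W_j$ is open, connected and unbounded;
3. $F(\hat D_j)\subset\hat D_{j+1}$, and $|F'|\le\mu$ on $\hat D_j$ with $\mu<1$ independent of $j$;
4. $F(\hat W_j)\subset\hat W_{j+1}$.

**Proof of 1 (the sets lie where Lemma 5 holds).** Let $P\in\Pi_j$ and $\tau=2\pi i j-\lambda(P)$. By (12), since $-e^{-i\psi}=e^{i(\pi-\psi)}$,
$$\tau=2\pi i j+e^{i(\pi-\psi)}X^++O(1).$$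
The main term has argument in $[\frac\pi2,\pi-\psi]$, and its modulus is at least $2\pi j$, because the angle between $i$ and $e^{i(\pi-\psi)}$ is $\frac\pi2-\psi<\frac\pi2$. So for $j$ large the bounded term changes the argument by less than $\eta$, and $\frac\pi2-\eta<\arg\tau<\sigma_1$, $|\tau|\ge\max(j,T_0+1)$. By (10), $\operatorname{Re}\tau=-\log|1+e^P|\le\log(1/c_0)<L$. Points of the $\frac12$-neighborhood of $\hat D_j$ satisfy $|\tau-2\pi i j|\le\frac34<L$, and for $j$ large the claims hold for them too.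

**Proof of 2 (the shape of $\hat W_j$).** The set $-\lambda(\Pi_j)$ is connected, is open since $\lambda'\ne0$, and is unbounded by (12). The set $\mathcal D$ is open and connected. They overlap: for $Y=0$ and $X>-X_0$ close to $-X_0$, $\operatorname{Re}P<0$ and $|e^P|=e^{X\cos\psi}<r_0$, so $-\lambda(P)=-\mathrm{Log}(1+e^P)\in\mathcal D$.

**Proof of 3 (contraction near the centers).** Let $\tau=2\pi i j+\omega$, $\omega=-\mathrm{Log}(1+p)$, $|p|<r_0$, and $E=E(\tau)$. By (8) and part 1, on the $\frac12$-neighborhood of $\hat D_j$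
$$|E|\le2Ke^L/j,\tag{13}$$
which is at most $\frac14$ for $j_0$ large. Write $F(\tau)=2\pi i(j+1)+\omega'$ and $1+p'=e^{-\omega'}$. Since $e^\omega=\frac1{1+p}$, we have $1-e^\omega=\frac p{1+p}$ and $\omega'=\omega+\frac{ap}{1+p}+E$. Thus
$$1+p'=(1+p)e^{y-E},\qquad y=-\frac{ap}{1+p},\qquad|y|\le2|a||p|\le\tfrac14 .$$
Now $|y-E|\le\frac12$ and $|e^x-1-x|\le|x|^2$ for $|x|\le1$. Hence
$$|e^{y-E}-1-y|\le|E|+|y-E|^2\le|E|+2|y|^2+2|E|^2\le2|E|+2|y|^2,$$
the last step because $|E|\le\frac14$. Since $(1+p)(1+y)=1+(1-a)p$ and $|1+p|\le\frac98$,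
$$p'=(1-a)p+R_2,\qquad|R_2|\le\tfrac98\bigl(2|E|+8|a|^2|p|^2\bigr)\le3|E|+12|a|^2|p|^2 .$$
From $|1-a|^2=1-2|a|\cos\psi+|a|^2$ we get $|1-a|\le1-|a|\cos\psi+\frac12|a|^2$. With $|p|\le\frac18$ and $3|a|^2\le\frac12|a|\cos\psi$,
$$|p'|\le|p|\bigl(1-|a|\cos\psi+3|a|^2\bigr)+3|E|\le r_0\bigl(1-\tfrac12|a|\cos\psi\bigr)+3|E|<r_0$$
for $j_0$ large, by (13). Moreover $|\omega'|\le|\omega|+2|a||p|+|E|<1$, so $\omega'=-\mathrm{Log}(1+p')\in\mathcal D$. This is the first claim.

For the derivative, $F'(\tau)=1-ae^\omega+E'(\tau)=1-\frac a{1+p}+E'(\tau)$. Using $|p|\le\frac18\cos\psi$, $1-|p|\ge\frac78$ and $|a|\le\frac16\cos\psi$,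
$$\Bigl|1-\frac a{1+p}\Bigr|\le|1-a|+\frac{|a||p|}{1-|p|}\le1-|a|\cos\psi+\tfrac12|a|^2+\tfrac17|a|\cos\psi\le1-\tfrac12|a|\cos\psi .$$
Cauchy's estimate and (13) give $|E'|\le4Ke^L/j\le\frac14|a|\cos\psi$ on $\hat D_j$ for $j_0$ large. Take $\mu=1-\frac14|a|\cos\psi$.

**Proof of 4 (strips into strips).** By part 3 it suffices to treat $\tau=2\pi i j+\omega$ with $\omega=-\lambda(P)$, $P\in\Pi_j$. Write $F(\tau)=2\pi i(j+1)+\omega'$.

**Step 4a: the Euler step against the flow.** We show that $-\omega'$ is close to $\lambda(P-a)$. By (11), $1-e^\omega=1-e^{-\lambda(P)}=\lambda'(P)$, so $-\omega'=\lambda(P)-a\lambda'(P)-E(\tau)$. The segment $[P-a,P]$ lies in $\Pi$ (only $X$ varies on it), and there $|\lambda''|\le c_0^{-2}e^{-\operatorname{Re}P+|a|}$ by (11). By Taylor's formula, with $\frac12e^{|a|}\le1$ and $-\operatorname{Re}P\le-X\cos\psi+h_1$,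
$$-\omega'=\lambda(P-a)+\Delta,\qquad|\Delta|\le C_1|a|^2e^{-\operatorname{Re}P}+|E(\tau)|\le C_2|a|^2e^{-X\cos\psi}+|E(\tau)| .$$
By (10), $e^{\operatorname{Re}\tau}=|1+e^P|^{-1}\le c_0^{-1}e^{-\operatorname{Re}P}\le c_0^{-1}e^{h_1}e^{-X\cos\psi}$. With $|\tau|\ge j$, (8) gives $|E(\tau)|\le Kc_0^{-1}e^{h_1}j^{-1}e^{-X\cos\psi}+Kj^{-s}$. For $j_0$ so large that $Kc_0^{-1}e^{h_1}/j_0\le C_2|a|^2$,
$$|\Delta|\le2C_2|a|^2e^{-X\cos\psi}+Kj^{-s}.\tag{14}$$

**Step 4b: solving $\lambda(P')=\lambda(P-a)+\Delta$.** We need a point $P'$ near $P-a$ that represents $\omega'$. Since $X\ge-X_0$, (14) and the third condition on $|a|$ give $C_3|\Delta|\le\min(\delta_0,\frac12|a|)$ for $j_0$ large. If $\Delta=0$ take $P'=P-a$. Otherwise let $w_0=P-a$ and $\delta=C_3|\Delta|\le\delta_0$. The point $w_0$ has $|Y|<\frac58h_1$ and $X$-coordinate at least $-X_0-\frac12$, so the disc $|w-w_0|\le\delta$ lies in $\Pi\cap\{X\ge-X_0-2\}$. On its boundary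
$$|\lambda(w)-\lambda(w_0)-\lambda'(w_0)(w-w_0)|\le\tfrac12m_1\delta^2\le\tfrac12m_0\delta .$$
Also $|\Delta|=\frac{m_0}4\delta<\frac12m_0\delta$, so on the boundary
$$|\lambda(w)-\lambda(w_0)-\Delta-\lambda'(w_0)(w-w_0)|<m_0\delta\le|\lambda'(w_0)(w-w_0)| .$$
By Rouché's theorem $\lambda(w)=\lambda(w_0)+\Delta$ has a solution $P'$ in the disc. In all cases $P'\in\Pi$ and
$$\lambda(P')=-\omega',\qquad|P'-(P-a)|\le C_3|\Delta|\le\tfrac12|a| .$$
Hence $X'\le X-\frac12|a|$ and $|Y'|\le|Y|+C_3|\Delta|$.

**Step 4c: if $X'>-X_0$, then $P'\in\Pi_{j+1}$.** The width has grown by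
$$h_{j+1}(X')-h_j(X)\ge A|a|e^{-X\cos\psi}\bigl(e^{\frac12|a|\cos\psi}-1\bigr)+B\bigl(j^{1-s}-(j+1)^{1-s}\bigr).$$
The first term is at least $\frac12A|a|^2\cos\psi\,e^{-X\cos\psi}=2C_2C_3|a|^2e^{-X\cos\psi}$. The second is $B(s-1)\int_j^{j+1}x^{-s}\,dx\ge B(s-1)(j+1)^{-s}\ge B(s-1)2^{-s}j^{-s}=C_3Kj^{-s}$. By (14) the sum is at least $C_3|\Delta|$. So $|Y'|<h_j(X)+C_3|\Delta|\le h_{j+1}(X')$, and $\omega'=-\lambda(P')\in-\lambda(\Pi_{j+1})$.

**Step 4d: if $X'\le-X_0$, then $\omega'\in\mathcal D$.** Since $|Y'|<h_1$,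
$$|e^{P'}|=e^{X'\cos\psi+Y'\sin\psi}<e^{-X_0\cos\psi+h_1}=\tfrac12r_0 .$$
So $\operatorname{Re}P'<0$ and $\omega'=-\lambda(P')=-\mathrm{Log}(1+e^{P'})\in\mathcal D$. $\square$

## 8. Contraction to the centers, distinct components, and the proof of Theorem A

**Unbounded components.** By Lemma 7, the $W_j$, $j\ge j_0$, are unbounded domains with $f(W_j)\subset W_{j+1}$. On $W_j$ we have $|z|=|\tau|^s\ge j^s>1$, so all iterates $f^n$ on $W_j$ omit $0$ and $1$, and $W_j\subset F(f)$ by Montel. Let $U_j$ ($j\ge j_0$) be the Fatou component containing $W_j$. It is unbounded. Since $f(U_j)$ is a connected subset of $F(f)$ that meets $W_{j+1}$, we get $f^n(U_j)\subset U_{j+n}$, so the orbit of $U_j$ is $(U_{j+n})_{n\ge0}$ and Lemma 1 applies to $U_j$. What remains is that the $U_j$ are pairwise distinct.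

As noted, the separating lines of Section 1 are not available. We show instead that all of $U_j$ is attracted to the orbit of its center, and that different centers stay apart. Two partial facts are at hand: on $D_j$ derivatives decay exponentially (Lemma 7, part 3), and on all of $U_j$ the iterates grow at most polynomially (Lemma 1). Hadamard's three circles theorem interpolates between them.

**Lemma 8.** Let $c_j=\phi^{-1}(2\pi i j)$, $j\ge j_0$. Then $f^n(z)-f^n(c_j)\to0$ as $n\to\infty$, locally uniformly for $z\in U_j$.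

**Proof.** Constants $C$ may depend on $j$ and on the radii below, but not on $n$. Let $g\colon\mathbb D\to U_j$ be a Riemann map with $g(0)=c_j$ and $k_n=f^n\circ g$. It suffices to show that $k_n-k_n(0)\to0$ uniformly on $|w|\le r_2$ for each $r_2\in(0,1)$. Choose $r_2<r_3<r_4<1$.

**Step 1: polynomial growth on a large disc.** Since $f^n(c_j)\in D_{j+n}$, $|f^n(c_j)|\le(2\pi(j+n)+1)^s$. Points $g(w)$ with $|w|\le r_4$ have bounded hyperbolic distance from $c_j$, so (1) gives $|k_n|\le C(j+n)^s$ on $|w|\le r_4$. By Cauchy's estimate $|k_n'|\le C(j+n)^s$ on $|w|\le r_3$.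

**Step 2: exponential decay on a small disc.** Choose $0<r_1<r_2$ with $g(\{|w|\le r_1\})\subset D_j$. For $z\in D_j$ put $\tau_k=\phi(f^k(z))$; then $\tau_{k+1}=F(\tau_k)$ and $\tau_k\in\hat D_{j+k}$. Differentiating $\phi\circ f^n=F^n\circ\phi$,
$$|(f^n)'(z)|=\frac{|\phi'(z)|}{|\phi'(f^n(z))|}\prod_{k=0}^{n-1}|F'(\tau_k)|\le C(j+n)^{s-1}\mu^n,$$
because $|\phi'(\zeta)|=\rho|\zeta|^{\rho-1}=\rho|\phi(\zeta)|^{1-s}$ and $|\tau_n|\le2\pi(j+n)+1$. Hence $|k_n'|\le C(j+n)^s\mu^n$ on $|w|\le r_1$.

**Step 3: interpolation.** By the three circles theorem for $k_n'$ on the radii $r_1<r_2<r_3$,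
$$|k_n'|\le C(j+n)^s\mu^{\theta n}\quad\text{on }|w|\le r_2,\qquad\theta=\frac{\log(r_3/r_2)}{\log(r_3/r_1)}>0 .$$
So $|k_n(w)-k_n(0)|\le r_2C(j+n)^s\mu^{\theta n}\to0$ uniformly on $|w|\le r_2$. $\square$

**The components are distinct.** Suppose $U_j=U_m$ with $j_0\le j<m$. Then $c_m\in U_j$, and Lemma 8 gives $f^n(c_m)-f^n(c_j)\to0$. The points $f^n(c_j)\in D_{j+n}$ and $f^n(c_m)\in D_{m+n}$ tend to $\infty$ with arguments tending to $\frac\pi{2\rho}\in(\frac\pi2,\pi)$. So for large $n$ the segment joining them lies in the domain of $\phi$, at distance tending to infinity from $0$, and $\phi'(z)=O(|z|^{\rho-1})\to0$ on it. Hence $\phi(f^n(c_m))-\phi(f^n(c_j))\to0$. But these values lie in $\hat D_{m+n}$ and $\hat D_{j+n}$, so they are at distance at least $2\pi(m-j)-\frac12>5$. This is a contradiction.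

**Proof of Theorem A.** Let $U=U_{j_0}$. Its orbit $(U_{j_0+n})_{n\ge0}$ consists of unbounded, pairwise distinct Fatou components, so it is an orbit of unbounded wandering domains. By Lemma 8, locally uniformly for $z\in U$,
$$f^n(z)=f^n(c_{j_0})+o(1)=\phi^{-1}\bigl(2\pi i(j_0+n)+O(1)\bigr)+o(1)\sim e^{i\pi/(2\rho)}(2\pi n)^{1/\rho}.$$
By Lemma 4, $\log M_f(r)\sim r^\rho$. This is the case $\sigma=1$, and the scaling in Section 2 gives the general case. $\square$

So entire functions of order less than $1$ with an orbit of unbounded wandering domains exist, for every order in $(\frac12,1)$.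

## 9. Orders below $\frac12$: large minimum modulus forces fast escape

We now prove Theorem B. The iterates there must grow very fast, in contrast with the growth $n^{1/\rho}$ of Theorem A. The tool is the minimum modulus $m_f(r)=\min_{|z|=r}|f(z)|$.

**Definition.** The lower logarithmic density of $E\subset[1,\infty)$ is $\liminf_{r\to\infty}\frac1{\log r}\int_{E\cap[1,r]}\frac{dt}t$. For example, $\bigcup_{n\ge0}[e^{2n},e^{2n+1}]$ has lower logarithmic density $\frac12$, since in the variable $\log t$ it is every second unit interval.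

**Barry's theorem** (*On a theorem of Besicovitch*, Quart. J. Math. Oxford 14 (1963), 293–302). If $f$ has order $\rho<\alpha<1$, then $\{r:\log m_f(r)>\cos(\pi\alpha)\log M_f(r)\}$ has lower logarithmic density at least $1-\rho/\alpha$.

**Proof of Theorem B.** **Step 1: circles with large image.** Let $\rho<\frac12$ be the order of $f$. Fix $\alpha$ with $\rho<\alpha<\frac12$ and $k>(1-\rho/\alpha)^{-1}$; then $k>1$. For all large $R'$ the set in Barry's theorem meets $(R',R'^k)$. Otherwise, for arbitrarily large $R'$, its logarithmic measure in $[1,R'^k]$ would be at most $\log R'=\frac1k\log R'^k$, and its lower logarithmic density at most $\frac1k<1-\rho/\alpha$. For $r$ in this set with $r>R'$, $\log m_f(r)>\cos(\pi\alpha)\log M_f(R')$. Since $\cos(\pi\alpha)>0$ and $\log M_f(R')/\log R'\to\infty$, for every $A>1$ there is $R(A)$ such that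
$$\text{for each }R'\ge R(A)\text{ there is }r\in(R',R'^k)\text{ with }m_f(r)\ge R'^{kA}.\tag{15}$$

**Step 2: set-up of the contradiction.** Suppose $z\in U$ and the $\limsup$ is finite. Then there are $A>1$ and $C'>0$ with $|f^n(z)|\le\exp(C'A^n)$ for all $n\ge0$. Choose $R\ge R(A)$, $R>1$, with $\log R>C'$, and put $R_n=R^{A^n}$. Then $|f^n(z)|<R_n$ for all $n$. As $U$ is unbounded, there is a path $\gamma\subset U$ from $z$ to a point of modulus at least $R^k$.

**Step 3: some point of $\gamma$ always gets far ahead of $z$.** We claim that $f^n(\gamma)$ contains a point of modulus at least $R_n^k$ for every $n$. This holds for $n=0$. If it holds for $n$, the connected set $f^n(\gamma)$ also contains $f^n(z)$, of modulus below $R_n$, so it meets the circle $|w|=r$ from (15) with $R'=R_n$. Hence $f^{n+1}(\gamma)$ contains a point of modulus at least $m_f(r)\ge R_n^{kA}=R_{n+1}^k$.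

**Step 4: this contradicts Lemma 1.** All $U_n$ are unbounded, so (1) holds with a fixed $\xi\in J(f)$. Let $d=\max_{\zeta\in\gamma}d_U(z,\zeta)<\infty$. Applying (1) to $z$ and to the point of $\gamma$ from Step 3,
$$R_n^k-|\xi|\le e^{2d}\,(R_n+|\xi|)\qquad\text{for all }n .$$
This is false for large $n$, because $k>1$ and $R_n\to\infty$. $\square$
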